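\title{Shortlex normal forms in Coxeter groups are computable in logarithmic space}

\begin{abstract}
We prove that for every finitely generated Coxeter group the shortlex normal form of a given word can be computed by a deterministic transducer with logarithmic work space. This answers a question of Diekert, Kausch and Lohrey. The shortlex normal form of $w$ is the output of a greedy walk through the set of prefixes of $w$ in weak order, and the difficulty is to remember the current prefix. We show that in rank $r$ every prefix of $w$ is determined by at most $r$ signed inversions of $w$, and that a word for the prefix can be recovered from these data in logarithmic space. The algorithm is uniform in the Coxeter matrix for fixed rank, and it also lists intervals and computes meets and joins in weak order. An element of length $\ell$ has $O(\ell^{\,r-1})$ prefixes, with the exponent attained by the irreducible affine Weyl groups, and for infinite Coxeter groups logarithmic space cannot be improved.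
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $S$ be a finite set with $r=|S|\ge1$ elements and a fixed linear order. A \emph{Coxeter matrix} on $S$ is a symmetric map $m\colon S\times S\to\{1,2,3,\dots\}\cup\{\infty\}$ with $m(a,a)=1$ and $m(a,b)\ge2$ for $a\ne b$. It defines the \emph{Coxeter group}
\[
W=\langle S\mid (ab)^{m(a,b)}=1\text{ for all }a,b\in S\text{ with }m(a,b)<\infty\rangle
\]
of \emph{rank} $r$. In particular $a^2=1$ for all $a\in S$, so every element of $W$ is represented by a word in $S^*$, and the reversed word represents the inverse. The group is \emph{even} if every $m(a,b)$ with $a\neq b$ is even or $\infty$, and \emph{right-angled} if every such entry is $2$ or $\infty$. A \emph{geodesic} for $g\in W$ is a word of minimal length representing $g$; this length is $\ell(g)$. The \emph{shortlex normal form} of $g$ is the lexicographically smallest geodesic for $g$. We use the same letter for a word and for the element it represents.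

A \emph{logspace transducer} is a deterministic Turing machine with a read-only input tape, a write-only output tape, to which symbols are appended and never read again, and a work tape of which $O(\log n)$ cells are used on inputs of length at most $n$, for $n\geq 2$. Such a machine can hold a bounded number of pointers into its input and of counters with polynomially bounded values. It cannot hold a word of length comparable to $n$. A function is \emph{computable in logspace} if some logspace transducer computes it.

The following is known. For every Coxeter group one can compute in logspace, from a word $w$, the length $\ell(w)$ and the set of letters that occur in a geodesic for $w$. For even Coxeter groups one can also compute the Parikh image of a geodesic, that is, the number of occurrences of each letter. For right-angled Coxeter groups and for graph groups (right-angled Artin groups) one can compute the shortlex normal form. Diekert, Kausch and Lohrey \cite{DKL} posed the question that remains: \emph{can shortlex normal forms be computed in logspace in every Coxeter group, or at least in every even Coxeter group?}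

\subsection{The greedy walk and what it has to remember}\label{subsec:greedy}

The \emph{(prefix) weak order} on $W$ is defined by
\[
x\le w\iff \ell(w)=\ell(x)+\ell(x^{-1}w).
\]
Equivalently, some geodesic for $w$ begins with a geodesic for $x$; in that case any geodesic for $x$ followed by any geodesic for $x^{-1}w$ is a geodesic for $w$. We call the elements of $[1,w]=\{x\in W: x\le w\}$ the \emph{prefixes} of $w$. A word is an initial segment of a geodesic for $w$ exactly when it is a geodesic for some prefix of $w$. All geodesics for $w$ have the same length, so the smallest one is found letter by letter: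
\begin{quote}
\emph{Greedy walk.} Start at $x=1$. While $x\neq w$, let $a$ be the smallest letter with $x<xa\le w$, output $a$, and replace $x$ by $xa$.
\end{quote}
The walk does not get stuck, because the first letter of a geodesic for $x^{-1}w$ is always a candidate for $a$. It ends after $\ell(w)$ steps.

A single step is easy. For $x\le w$ the condition $x<xa\le w$ says that $\ell(ax^{-1}w)=\ell(x^{-1}w)-1$, and lengths are computable in logspace. The difficulty is that the machine cannot read its own output, so it does not know $x$. Recomputing the $j$-th letter from the first $j-1$ letters leads to a recursion of depth $j$. Storing $x$ under a name that depends on $x$ alone is also impossible in general. Take $r=3$ and all off-diagonal entries $\infty$. Then $W$ is a free product of three groups of order two, the geodesics are the words without two equal adjacent letters, and there are $3\cdot2^{i-1}>2^i$ elements of length $i$. Some of them need a name with at least $i$ bits.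

The walk, however, stays in $[1,w]$, and the machine can read $w$. In the free product just mentioned every element has a unique geodesic, $[1,w]$ is a chain with $\ell(w)+1$ elements, and a prefix is named by its length. For a case with many geodesics, let $S=\{a,b,c,d\}$ with $m(a,b)=m(c,d)=\infty$ and all other off-diagonal entries $2$, so that $W$ is the direct product of two infinite dihedral groups. The geodesics for $w=(ab)^k(cd)^k$ are the $\binom{4k}{2k}$ shuffles of its two factors, but $w$ has only $(2k+1)^2$ prefixes, each named by two lengths. These cases suggest that the answer is yes, provided that the number of prefixes is always polynomial and that the prefixes have short names which a logspace machine can decode. Both hold.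

\subsection{Results}

\begin{theorem}\label{thm:main}
For every Coxeter group $W$ with finite generating set $S$, and in particular for every even Coxeter group, shortlex normal forms can be computed in logspace.
\end{theorem}

Theorem~\ref{thm:main} is the case of the next theorem in which the Coxeter matrix and the order are constants.

\begin{theorem}\label{thm:uniform}
Fix $r$. There is a logspace transducer which, given a Coxeter matrix $m$ on a set $S$ of $r$ generators (finite entries in unary), a linear order on $S$ and a word $w\in S^*$, outputs the shortlex normal form of $w$.
\end{theorem}

The same tools give access to the weak order. Recall that the \emph{meet} $w\wedge v$ is the greatest common lower bound and the \emph{join} $w\vee v$ the least common upper bound of $w$ and $v$.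

\begin{theorem}\label{thm:weak}
In the setting of Theorem~\ref{thm:uniform} the following can be done in logspace.
\begin{enumerate}
\item[(i)] Given $w$, list the shortlex normal forms of all elements of $[1,w]$ without repetition.
\item[(ii)] Given words $w,v$, compute the shortlex normal form of $w\wedge v$. Given words $w,v,z$ with $w,v\le z$, compute the shortlex normal form of $w\vee v$.
\item[(iii)] Suppose that for each $x\in W$ a linear order $<_x$ on $S$ is prescribed, depending only on $x$ and computable in logspace from any word for $x$. Given $w$, compute the geodesic for $w$ obtained by appending, at the current prefix $x$, the $<_x$-least letter $a$ with $x<xa\le w$.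
\end{enumerate}
\end{theorem}

The last two theorems are not needed for the algorithm. They measure how many prefixes there are and how much space is necessary.

\begin{theorem}\label{thm:size}
If $W$ has rank $r$ and $\ell(w)=\ell\ge1$, then
\[
|[1,w]|\le 2\sum_{i=0}^{r-1}\binom{\ell-1}{i}=O(\ell^{\,r-1}).
\]
For every $r\ge2$ the exponent $r-1$ is attained by every irreducible affine Weyl group of rank $r$: there are a constant $c>0$ and elements $w$ of arbitrarily large length with $|[1,w]|\ge(\ell(w)/c)^{r-1}$.
\end{theorem}

\begin{theorem}\label{thm:lower}
If $W$ is finite, shortlex normal forms are computable in space $O(1)$. If $W$ is infinite, they are not computable in space $o(\log n)$.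
\end{theorem}

\subsection{The method}

In the geometric representation of $W$ on $\mathbb R^r$, each element $x$ has a finite set $N(x)$ of positive roots, its inversions, and $x\le w$ if and only if $N(x)\subseteq N(w)$ (Section~\ref{sec:roots}). A prefix of $w$ is therefore a subset of $N(w)$, and this subset is cut out by a linear functional. The proof of Theorem~\ref{thm:uniform} has three ingredients, which Section~\ref{sec:examples} shows in rank two.
\begin{itemize}
\item \emph{Names} (Section~\ref{sec:codes}). The functional can be replaced by one that is determined by at most $r$ elements of $N(w)$ with signs. Elements of $N(w)$ are indexed by positions in the word $w$, so this takes $O(\log n)$ bits.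
\item \emph{Decoding} (Section~\ref{sec:decode}). The element $x$ is the product of the reflections in the roots of $N(x)$, taken in an order that is decided by comparing two roots at a time.
\item \emph{Arithmetic} (Section~\ref{sec:arith}). Coordinates of roots are real cyclotomic integers. Long products of matrices over such numbers, and the signs of the results, are computable in logspace.
\end{itemize}
Section~\ref{sec:algo} assembles the algorithm. Sections~\ref{sec:weak}, \ref{sec:size} and~\ref{sec:lower} prove Theorems~\ref{thm:weak}, \ref{thm:size} and~\ref{thm:lower}.

\section{Roots, inversions and weak order}\label{sec:roots}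

Let $V=\mathbb R^S$ with basis $(\alpha_s)_{s\in S}$, and let $B$ be the symmetric bilinear form with $B(\alpha_a,\alpha_b)=-\cos(\pi/m(a,b))$, read as $-1$ if $m(a,b)=\infty$. The group $W$ acts on $V$ by
\[
s(v)=v-2B(v,\alpha_s)\alpha_s\qquad(s\in S),
\]
and this action preserves $B$. The \emph{roots} are the vectors in $\Phi=\{x\alpha_s:x\in W,\ s\in S\}$, and the $\alpha_s$ are the \emph{simple} roots. Let $\Phi^+$ be the set of roots all of whose coordinates are $\ge0$. For a root $\beta$ we write $\beta>0$ if $\beta\in\Phi^+$ and $\beta<0$ if $\beta\in-\Phi^+$. All relators have even length, so $\ell(xs)=\ell(x)\pm1$ for $s\in S$. We use the following facts from \cite[\S\S5.3--5.7]{Hum} and \cite[Prop.~3.1.3 and Ch.~4]{BB}.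
\begin{itemize}
\item[(F1)] The action is faithful, and $\Phi=\Phi^+\sqcup-\Phi^+$. Every root satisfies $B(\beta,\beta)=1$, so distinct positive roots are not proportional. We have $\ell(xs)>\ell(x)$ if and only if $x\alpha_s>0$. Each $s\in S$ permutes $\Phi^+\setminus\{\alpha_s\}$.
\item[(F2)] For $\beta=x\alpha_s$ the element $t_\beta=xsx^{-1}$ acts by $v\mapsto v-2B(v,\beta)\beta$. It depends only on $\beta$, and $t_\beta=t_{-\beta}$.
\item[(F3)] The \emph{inversion set} $N(x)=\{\beta\in\Phi^+:x^{-1}\beta<0\}$ has $\ell(x)$ elements. If $b_1\cdots b_k$ is a geodesic for $x$, then $N(x)=\{b_1\cdots b_{j-1}\alpha_{b_j}:1\le j\le k\}$.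
\item[(F4)] $x\le w$ if and only if $N(x)\subseteq N(w)$. In particular $N(x)$ determines $x$.
\end{itemize}

The input of our problem is an arbitrary word, while (F3) describes $N(w)$ through a geodesic. The first lemma removes this restriction. For a word $w=s_1\cdots s_n$ and $1\le i\le n$ let
\[
\gamma_i=s_1\cdots s_{i-1}\alpha_{s_i},\qquad \beta_i=\text{the positive one of }\pm\gamma_i .
\]

\begin{lemma}\label{lem:parity}
For every word $w=s_1\cdots s_n$, the set $N(w)$ consists of the positive roots $\beta$ such that $\beta_i=\beta$ for an odd number of indices $i$.
\end{lemma}

\begin{proof}
Fix $\beta\in\Phi^+$, put $x_i=s_1\cdots s_i$, and follow the sign of the root $x_i^{-1}\beta$ for $i=0,\dots,n$. It starts positive, and $\beta\in N(w)$ if and only if it ends negative. By (F1) the roots $x_{i-1}^{-1}\beta$ and $x_i^{-1}\beta=s_i(x_{i-1}^{-1}\beta)$ have different signs exactly when $x_{i-1}^{-1}\beta=\pm\alpha_{s_i}$, that is, when $\beta=\beta_i$.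
\end{proof}

The next lemma translates a step of the greedy walk into a membership test.

\begin{lemma}\label{lem:step}
Let $x\le w$ and $a\in S$. Then $x<xa\le w$ if and only if $x\alpha_a\in N(w)$. In that case $N(xa)=N(x)\sqcup\{x\alpha_a\}$.
\end{lemma}

\begin{proof}
If $\ell(xa)>\ell(x)$, then a geodesic for $x$ followed by $a$ is a geodesic for $xa$, and (F3) gives $N(xa)=N(x)\sqcup\{x\alpha_a\}$. Now let $x\alpha_a\in N(w)$. Then $x\alpha_a>0$, so $\ell(xa)>\ell(x)$ by (F1), and $N(xa)\subseteq N(w)$, so $xa\le w$ by (F4). Conversely, if $x<xa\le w$, then $x\alpha_a\in N(xa)\subseteq N(w)$.
\end{proof}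

Inversion sets are special subsets of $\Phi^+$: they are cut out by linear functionals. Let $W$ act on the dual space $V^*$ by $\langle xf,v\rangle=\langle f,x^{-1}v\rangle$. Let $\rho\in V^*$ be the functional with $\langle\rho,\alpha_s\rangle=1$ for all $s$, so that $\langle\rho,v\rangle=\operatorname{ht}(v)$ is the sum of the coordinates of $v$. For a root $\beta$ put $\beta^\vee=2B(\beta,\cdot)\in V^*$.

\begin{lemma}\label{lem:rho}
Let $x\in W$. For $\beta\in\Phi^+$ we have $\langle x\rho,\beta\rangle<0$ if $\beta\in N(x)$ and $\langle x\rho,\beta\rangle>0$ otherwise. Moreover
\[
x\rho=\rho-\sum_{\beta\in N(x)}\beta^\vee .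
\]
\end{lemma}

\begin{proof}
The first claim holds because $\langle x\rho,\beta\rangle=\operatorname{ht}(x^{-1}\beta)$ has the sign of the root $x^{-1}\beta$. For the formula, note first that $\langle s\rho,v\rangle=\langle\rho,sv\rangle=\langle\rho,v\rangle-2B(v,\alpha_s)$, so $s\rho-\rho=-\alpha_s^\vee$. Since $B$ is invariant, $y(\alpha_s^\vee)=(y\alpha_s)^\vee$ for $y\in W$. Let $b_1\cdots b_k$ be a geodesic for $x$ and $x_j=b_1\cdots b_j$. Then $x_j\rho-x_{j-1}\rho=x_{j-1}(b_j\rho-\rho)=-(x_{j-1}\alpha_{b_j})^\vee$. Summing over $j$ and using (F3) gives the formula.
\end{proof}

The first part of the lemma is the source of the short names in Section~\ref{sec:codes}. The formula is used in Section~\ref{sec:decode}: it computes $x\rho$ from the set $N(x)$, without a word for $x$. The functional $x\rho$ determines $x$ with no reference to $w$, so by the count in Section~\ref{subsec:greedy} it cannot itself serve as a short name.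

Finally, let $u\cdot v$ denote the Euclidean dot product on $V$ for which the basis $(\alpha_s)$ is orthonormal. It is unrelated to $B$, which can be degenerate or indefinite, and it need not be $W$-invariant. We need it only to speak of nearest points.

\section{Rank two by hand}\label{sec:examples}

Let $S=\{a,b\}$ with $a<b$, and write $(p,q)=p\alpha_a+q\alpha_b$.

\begin{example}[infinite dihedral group]\label{ex:dinf}
Let $m(a,b)=\infty$. Then $a(p,q)=(2q-p,q)$ and $b(p,q)=(p,2p-q)$. For the alternating word $w=abab\cdots$ of length $n$ we have $\gamma_j=(j,j-1)$. Indeed, by induction and symmetry the $j$-th root of the alternating word that starts with $b$ is $(j-1,j)$, and $a(j-1,j)=(j+1,j)$. All $\gamma_j$ are positive, so by (F1) alternating words are geodesics, and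
\[
N(w)=\{\beta_1,\dots,\beta_n\},\qquad \beta_j=(j,j-1).
\]
The prefixes of $w$ are the initial segments $x_0,\dots,x_n$, with $N(x_i)=\{\beta_1,\dots,\beta_i\}$.

To specify $x_i$ one must put a sign on each of the $n$ roots: minus on $\beta_1,\dots,\beta_i$ and plus on the others. Two of these signs suffice. For $1\le i<n$ take the signed roots $-\beta_i$ and $\beta_{i+1}$, and let $z=(p,q)$ be the vector with $z\cdot(-\beta_i)=z\cdot\beta_{i+1}=1$. Adding the two equations gives $p+q=2$, and then $z\cdot\beta_j=2j-q$, so the first equation gives $q=2i+1$. Thus
\[
z=(1-2i,\,2i+1),\qquad z\cdot\beta_j=2(j-i)-1,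
\]
and $z\cdot\beta_j<0$ exactly for $j\le i$. The two signed roots recover all $n$ signs. For $i=0$ and $i=n$ one signed root suffices: $\pm\beta_1$ gives $z=(\pm1,0)$ and $z\cdot\beta_j=\pm j$.

An arbitrary choice of signed roots need not describe a prefix. For $w=ab$ the pair $\beta_1,-\beta_2$ gives $z=(1,-3)$, which is negative on $\beta_2=(2,1)$ only. The set $\{\beta_2\}$ is not an inversion set, because by (F3) a nonempty inversion set contains a simple root.
\end{example}

\begin{example}[symmetric group $S_3$]\label{ex:s3}
Let $m(a,b)=3$, so that $aba=bab$. Here $a\alpha_b=b\alpha_a=\eta:=\alpha_a+\alpha_b$, and $a\eta=\alpha_b$, $b\eta=\alpha_a$. For the input $w=bab$ we get $\beta_1=\alpha_b$, $\beta_2=\eta$, $\beta_3=b\eta=\alpha_a$, so $N(w)=\{\alpha_a,\alpha_b,\eta\}$. Run the greedy walk with Lemma~\ref{lem:step}. At $x=1$ the root $\alpha_a$ lies in $N(w)$, so the output is $a$. At $x=a$ we have $x\alpha_a=-\alpha_a\notin N(w)$ and $x\alpha_b=\eta\in N(w)$, so the output is $b$. At $x=ab$ we have $x\alpha_a=a\eta=\alpha_b\in N(w)$, so the output is $a$, and the normal form is $aba$. Each prefix on the way is named by a pair $J$ of signed roots through the vector $z$ with $z\cdot v=1$ for $v\in J$: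
\[
\begin{array}{c|c|c|c|ccc}
x&N(x)&J&z&z\cdot\alpha_a&z\cdot\alpha_b&z\cdot\eta\\ \hline
1&\emptyset&\alpha_a,\ \alpha_b&(1,1)&1&1&2\\
a&\alpha_a&-\alpha_a,\ \eta&(-1,2)&-1&2&1\\
ab&\alpha_a,\ \eta&\alpha_b,\ -\eta&(-2,1)&-2&1&-1\\
aba&\alpha_a,\ \alpha_b,\ \eta&-\alpha_a,\ -\alpha_b&(-1,-1)&-1&-1&-2
\end{array}
\]
In each row $N(x)$ is the set of roots on which $z$ is negative. Figure~\ref{fig:hull} shows how $J$ is found in the second row: it spans the face of the convex hull of the three signed roots that contains the point nearest to the origin.

To take a step we had to apply $x$ to a simple root, so the name must be turned back into a group element. For $x=aba$ the reflections in the roots of $N(x)$ are $t_{\alpha_a}=a$, $t_{\alpha_b}=b$ and $t_\eta=aba$. Their product depends on the order: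
\[
t_{\alpha_a}t_\eta t_{\alpha_b}=a\cdot aba\cdot b=bab=x,\qquad\text{but}\qquad t_\eta t_{\alpha_b}t_{\alpha_a}=bab\cdot b\cdot a=b .
\]
Section~\ref{sec:decode} explains how to find a correct order.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\fill[gray!25] (-1,0)--(0,1)--(1,1)--cycle;
\draw[gray] (-1.5,0)--(1.6,0);
\draw[gray] (0,-0.6)--(0,1.3);
\draw[dashed] (-1.2,-0.6)--(1.6,0.8) node[right] {$z\cdot v=0$};
\draw[very thick] (-1,0)--(1,1);
\draw[->,thick] (0,0)--(-0.2,0.4);
\fill (-1,0) circle (1.2pt) node[above left] {$-\alpha_a$};
\fill (0,1) circle (1.2pt) node[above left] {$\alpha_b$};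
\fill (1,1) circle (1.2pt) node[above right] {$\eta$};
\draw[fill=white] (1,0) circle (1.2pt) node[below] {$\alpha_a$};
\end{tikzpicture}
\caption{The prefix $x=a$ of $w=bab$ in $S_3$. The inversions of $w$ are $\alpha_a,\alpha_b,\eta=\alpha_a+\alpha_b$, and the only inversion $\alpha_a$ of $x$ is taken with a minus sign. The arrow points to the point of the convex hull (shaded) nearest to the origin. It lies on the edge from $-\alpha_a$ to $\eta$ and is proportional to $z=(-1,2)$. The dashed line separates $\alpha_a$ from $\alpha_b$ and $\eta$.}
\label{fig:hull}
\end{figure}

\section{Short names for prefixes}\label{sec:codes}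

Let $x\le w$, and change the sign of those elements of $N(w)$ that lie in $N(x)$. By Lemma~\ref{lem:rho} the functional $x\rho$ is positive on the resulting set $F$. Any other functional that is positive on $F$ describes $N(x)$ inside $N(w)$ equally well. We want one that can be reconstructed from few elements of $F$, and the point of the convex hull nearest to the origin provides it.

For a linearly independent nonempty set $J$ in Euclidean space $\mathbb R^r$ there is a unique vector $z_J\in\operatorname{span}J$ with $z_J\cdot v=1$ for all $v\in J$, because the Gram matrix of $J$ is invertible.

\begin{lemma}[compression]\label{lem:compress}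
Let $F\subset\mathbb R^r$ be finite and nonempty, and suppose that some linear functional is positive on $F$. Then there is a nonempty linearly independent subset $J\subseteq F$ such that $z_J\cdot v>0$ for all $v\in F$.
\end{lemma}

\begin{proof}
The convex hull $K$ of $F$ is compact, and $0\notin K$ because the given functional is positive on $K$. Let $z\ne0$ be a point of $K$ of minimal norm. For $y\in K$ and $0<\tau\le1$ the point $z+\tau(y-z)$ lies in $K$, so $2\tau\, z\cdot(y-z)+\tau^2|y-z|^2\ge0$. Dividing by $\tau$ and letting $\tau\to0$ gives $z\cdot(y-z)\ge0$. Hence
\[
z\cdot v\ge z\cdot z>0\qquad(v\in F).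
\]
Choose $J\subseteq F$ of minimal size with $z\in\operatorname{conv}J$, and write $z=\sum_{v\in J}c_vv$ with $\sum c_v=1$. By minimality all $c_v$ are positive. The sum $\sum_{v\in J} c_v(z\cdot v-z\cdot z)$ is zero and has nonnegative terms, so $z\cdot v=z\cdot z$ for all $v\in J$.

Linear independence follows from Carath\'eodory's argument. Suppose $\sum_{v\in J}e_vv=0$ with not all $e_v$ zero. The dot product with $z$ gives $\sum e_v=0$, so some $e_v$ is positive. With $\tau=\min\{c_v/e_v:e_v>0\}$ the numbers $c_v-\tau e_v$ are nonnegative, sum to $1$, satisfy $\sum(c_v-\tau e_v)v=z$, and one of them vanishes. This contradicts the minimality of $J$. Therefore $J$ is linearly independent, $z_J=z/(z\cdot z)$, and $z_J\cdot v\ge1$ for all $v\in F$.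
\end{proof}

Now let $w=s_1\cdots s_n$ be a word with $N(w)\ne\emptyset$. We index $N(w)$ by first occurrences: let $I$ be the set of all $i$ such that $\beta_i\in N(w)$ and $\beta_j\ne\beta_i$ for all $j<i$. By Lemma~\ref{lem:parity} the map $i\mapsto\beta_i$ is a bijection $I\to N(w)$.

\begin{definition}\label{def:code}
A \emph{code} for $w$ is a sequence $\kappa=((i_1,\sigma_1),\dots,(i_k,\sigma_k))$ with $1\le k\le r$, indices $i_1<\dots<i_k$ in $I$ and signs $\sigma_j\in\{\pm1\}$, such that the vectors $v_j=\sigma_j\beta_{i_j}$ are linearly independent. With the Gram matrix $G=(v_i\cdot v_j)$ and the all-ones vector $\mathbf 1\in\mathbb R^k$ put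
\[
\hat z_\kappa=\sum_{j=1}^k(\operatorname{adj}(G)\mathbf 1)_j\,v_j,\qquad D(\kappa)=\{\beta\in N(w):\hat z_\kappa\cdot\beta<0\}.
\]
The code $\kappa$ is \emph{valid}, and \emph{codes} $x\in W$, if $D(\kappa)=N(x)$.
\end{definition}

Here $\operatorname{adj}(G)=\det(G)\,G^{-1}$ is the adjugate matrix. For $J=\{v_1,\dots,v_k\}$ we have $z_J=\sum_j(G^{-1}\mathbf 1)_jv_j$, so $\hat z_\kappa=\det(G)\,z_J$ with $\det G>0$. Thus $\hat z_\kappa$ has the same signs on roots as $z_J$, and it is computed without division. By (F4) a valid code codes a unique element $x$, and $x\le w$. A code consists of at most $r$ positions in $w$ and $r$ signs, so for fixed $r$ a logspace machine can store it and can run through all candidates. In Example~\ref{ex:s3} the code $((2,+1),(3,-1))$ codes $a$. The last paragraph of Example~\ref{ex:dinf} exhibits a code that is not valid.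

\begin{lemma}\label{lem:codes}
Every $x\in[1,w]$ has a valid code.
\end{lemma}

\begin{proof}
Let $\sigma_\beta=-1$ for $\beta\in N(x)$ and $\sigma_\beta=+1$ for $\beta\in N(w)\setminus N(x)$, and put $F=\{\sigma_\beta\beta:\beta\in N(w)\}$. By Lemma~\ref{lem:rho}, $x\rho$ is positive on $F$. The set $J$ of Lemma~\ref{lem:compress} has at most $r$ elements and defines a code $\kappa$ with $\hat z_\kappa\cdot\sigma_\beta\beta>0$ for all $\beta\in N(w)$. Hence $D(\kappa)=N(x)\cap N(w)=N(x)$, by (F4).
\end{proof}

\section{From an inversion set to the element}\label{sec:decode}

A valid code gives a membership test for $N(x)$, and we need a word for $x$. The textbook procedure finds a simple root $\alpha_s\in N(x)$, writes $s$, and continues with $N(sx)$. This is again a walk of length $\ell(x)$ in which every step depends on all earlier ones. We replace it by a sorting problem. Move along a line segment in $V^*$ from a functional that is positive on $\Phi^+$ to $x\rho$. The segment crosses the hyperplanes defined by the roots in $N(x)$ and no others, and the crossing time of a root is an explicit function of that root and of $N(x)$. To see that the order of crossing comes from a geodesic, we need a converse to the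 first part of Lemma~\ref{lem:rho}.

\begin{lemma}\label{lem:neg}
Let $f\in V^*$ be nonzero on every root, and suppose that $\operatorname{Neg}(f)=\{\beta\in\Phi^+:f(\beta)<0\}$ is finite. Then $\operatorname{Neg}(f)=N(y)$ for some $y\in W$.
\end{lemma}

\begin{proof}
We use induction on $|\operatorname{Neg}(f)|$. If it is $0$, take $y=1$. Otherwise $\alpha_s\in\operatorname{Neg}(f)$ for some $s$, since a functional that is positive on all simple roots is positive on $\Phi^+$. The functional $sf$, given by $(sf)(\beta)=f(s\beta)$, is nonzero on every root and positive on $\alpha_s$. As $s$ permutes $\Phi^+\setminus\{\alpha_s\}$, we get $\operatorname{Neg}(sf)=s(\operatorname{Neg}(f)\setminus\{\alpha_s\})$. By induction this set equals $N(y')$ for some $y'$, and $\alpha_s\notin N(y')$. Let $y=sy'$, so that $y^{-1}\beta=y'^{-1}(s\beta)$. For $\beta\in\Phi^+\setminus\{\alpha_s\}$ we have $\beta\in N(y)\iff s\beta\in N(y')\iff\beta\in\operatorname{Neg}(f)$. Finally $y^{-1}\alpha_s=-y'^{-1}\alpha_s<0$, so $\alpha_s\in N(y)$.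
\end{proof}

The natural starting point $\rho$ does not work, because the segment from $\rho$ to $x\rho$ can cross several hyperplanes at once. For $x=aba$ in Example~\ref{ex:s3} we have $x^{-1}\alpha_a=-\alpha_b$ and $x^{-1}\alpha_b=-\alpha_a$, so $x\rho=-\rho$, and the segment passes through the origin. We start instead from a point that is generic in an infinitesimal sense, and this leads to a lexicographic comparison.

Fix an ordering of the coordinates of $V$. For a finite set $D\subseteq\Phi^+$ define the functional
\[
h_D(v)=-\operatorname{ht}(v)+\sum_{\gamma\in D}2B(\gamma,v).
\]
If $h_D>0$ on $D$, order $D$ by declaring $\beta\prec\beta'$ if the coordinate vector of $\beta/h_D(\beta)$ is lexicographically smaller than that of $\beta'/h_D(\beta')$. This is a strict total order, because distinct positive roots are not proportional.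

\begin{lemma}[decoding]\label{lem:decode}
Let $D=N(x)$. Then $h_D>0$ on $D$, and if $D=\{\beta^{(1)}\prec\dots\prec\beta^{(k)}\}$, then $x=t_{\beta^{(k)}}\cdots t_{\beta^{(1)}}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rho}, $h_D=-x\rho$, and this functional is positive on $D$ and negative on $\Phi^+\setminus D$. Let $\omega_1,\dots,\omega_r$ be the coordinate functionals in the chosen ordering, and for $\varepsilon>0$ let $p_\varepsilon=\sum_i\varepsilon^i\omega_i$, which is positive on $\Phi^+$. For $\beta\in D$ put $c_\varepsilon(\beta)=\langle p_\varepsilon,\beta\rangle/h_D(\beta)>0$. For $\beta\neq\beta'$ in $D$ the difference $c_\varepsilon(\beta')-c_\varepsilon(\beta)$ is a polynomial in $\varepsilon$ whose coefficients are the coordinates of $\beta'/h_D(\beta')-\beta/h_D(\beta)$. For small $\varepsilon$ its sign is that of the first nonzero coordinate. As $D$ is finite, we can fix $\varepsilon$ with $c_\varepsilon(\beta^{(1)})<\dots<c_\varepsilon(\beta^{(k)})$.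

Let $f_\tau=(1-\tau)p_\varepsilon+\tau\,x\rho$ for $0\le\tau\le1$. If $\beta\in\Phi^+\setminus D$, then $f_\tau(\beta)>0$ for all $\tau$. If $\beta\in D$, then $f_\tau(\beta)=(1-\tau)\langle p_\varepsilon,\beta\rangle-\tau h_D(\beta)$ decreases from a positive to a negative value and vanishes exactly when $\tau/(1-\tau)=c_\varepsilon(\beta)$. So the roots of $D$ change sign one at a time, in the order $\prec$. For $\tau$ after the $j$-th and before the $(j+1)$-st crossing time, $f_\tau$ vanishes on no root and $\operatorname{Neg}(f_\tau)=\{\beta^{(1)},\dots,\beta^{(j)}\}$. Lemma~\ref{lem:neg} gives elements $y_0,\dots,y_k$ with $N(y_j)=\{\beta^{(1)},\dots,\beta^{(j)}\}$, and $y_0=1$, $y_k=x$ by (F4). By (F4) and (F3), $y_{j-1}\le y_j$ and $\ell(y_j)=\ell(y_{j-1})+1$, so $y_j=y_{j-1}b_j$ with $b_j\in S$, and $\beta^{(j)}=y_{j-1}\alpha_{b_j}$ by Lemma~\ref{lem:step}. Therefore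
\[
y_j=(y_{j-1}b_jy_{j-1}^{-1})\,y_{j-1}=t_{\beta^{(j)}}\,y_{j-1},
\]
and the claim follows by induction on $j$.
\end{proof}

For $x=aba$ in Example~\ref{ex:s3} we have $h_D=\operatorname{ht}$, the normalized roots are $(1,0)$, $(0,1)$ and $(\frac12,\frac12)$, and $\alpha_b\prec\eta\prec\alpha_a$. The lemma gives the product $t_{\alpha_a}t_\eta t_{\alpha_b}$, which is the correct one found there. The number $\varepsilon$ appears only in the proof. The order $\prec$ is defined by $D$ alone.

\section{Exact arithmetic in logspace}\label{sec:arith}

Everything so far reduces to evaluating polynomial expressions in the coordinates of roots and determining their signs. These numbers do not fit on the work tape, so they have to be produced on the output tape of a subroutine and read bit by bit. We use two standard properties of logspace. A halting logspace transducer has polynomially many configurations, so its output has polynomial length. Logspace functions are closed under composition: whenever the outer machine needs a symbol of its input, it reruns the inner machine and discards all output symbols but the requested one. In the same way a logspace program may call a logspace function on its own input together with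 $O(\log n)$ bits from its work tape. Nesting to a bounded depth is therefore free, and all intermediate data have polynomial size.

Let $r$ be fixed and let $n_0\ge2$ bound the length of the whole input, including the Coxeter matrix. Let $M$ be the least common multiple of $2$ and all finite off-diagonal entries $m(a,b)$. Then $M$ is even and $M\le2n_0^{\,r^2}$, since the entries are written in unary, so $M$ can be computed and written in unary. For a fixed group $M$ is a constant. Let $\zeta=e^{\pi i/M}$, a primitive $2M$-th root of unity.

A polynomial in $\mathbb Z[X]$ is written as the list of all its coefficients up to the degree, in binary with sign. The \emph{size} of such data is the total number of bits, each coefficient taking at least one bit. A complex number $y$ is \emph{presented} by $P\in\mathbb Z[X]$ if $y=P(\zeta)$. Sums and products of presentations present sums and products. If $m$ divides $M$, then $2\cos(\pi/m)=\zeta^{M/m}+\zeta^{-M/m}$ is presented by $X^{M/m}+X^{2M-M/m}$. Hence the numbers $2B(\alpha_a,\alpha_b)$, and the entries of the matrices of the generators in the basis $(\alpha_s)$, have presentations computable in logspace.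

\subsection{Iterated products}

A long product cannot be accumulated on the work tape, but its residue modulo a small prime can. The passage back from residues to binary notation is the following conversion theorem \cite{CDL,HAB}.

\begin{quote}
\emph{Given $x$ in unary and the residues modulo all primes $p\le x$ of an integer $a$ with $0\le a<\prod_{p\le x}p$, the binary expansion of $a$ can be computed in logspace.}
\end{quote}

\begin{lemma}\label{lem:product}
Fix $\delta$. Given $\delta\times\delta$ matrices $A_1,\dots,A_t$ over $\mathbb Z[X]$, the product $A_1\cdots A_t$ can be computed in logspace. In particular, products and sums of arbitrarily long given lists of polynomials can be computed in logspace.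
\end{lemma}

\begin{proof}
We bound the coefficients of the product, pack the coefficients of one entry into a single nonnegative integer, and compute that integer from its residues.

Let $L_i$ be the size of $A_i$ and $L=\sum L_i$. For a matrix $A$ over $\mathbb Z[X]$ let $\nu(A)$ be the sum of the absolute values of all coefficients of all entries. Every coefficient of $AA'$ is a sum of products of a coefficient of $A$ and a coefficient of $A'$, and each such pair contributes at most once, so $\nu(AA')\le\nu(A)\nu(A')$. An integer $c$ written with $b$ bits satisfies $1+|c|\le2^b$. Hence $\nu(A_i)\le\prod_c(1+|c|)\le2^{L_i}$, where $c$ runs over all coefficients of $A_i$. The entries of $A_i$ have degree less than $L_i$. So every entry $g(X)=\sum_jb_jX^j$ of $A_1\cdots A_t$ has degree at most $L$ and coefficients $|b_j|\le2^L$.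

Put $T=L+2$ and $R=T(L+1)$. Since $0\le b_j+2^L<2^T$, the numbers $b_j+2^L$ are the digits in base $2^T$ of the integer
\[
a=\sum_{j=0}^{L}(b_j+2^L)2^{Tj}=g(2^T)+\sum_{j=0}^{L}2^{L+Tj}\in[0,2^R),
\]
and the $b_j$ are read off from the binary expansion of $a$. By Chebyshev's estimate there is an absolute constant $c_0$ with $\prod_{p\le c_0R}p>2^R$. For each prime $p\le c_0R$, found by trial division, we compute $a\bmod p$. Residues modulo $p$ have $O(\log L)$ bits. We keep one $\delta\times\delta$ matrix modulo $p$ on the work tape and multiply it successively by the matrices $A_i(2^T)\bmod p$, whose entries are evaluated by Horner's rule modulo $p$, first for each binary coefficient and then for the polynomial. Then we add $\sum_{j\le L}2^{L+Tj}\bmod p$ to the relevant entry. The conversion theorem yields $a$.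

Products of polynomials are the case $\delta=1$. For sums take $\delta=2$ and the matrices $\left(\begin{smallmatrix}1&g\\0&1\end{smallmatrix}\right)$, whose upper right entries add under multiplication.
\end{proof}

\subsection{Signs}

A presentation $P$ of a real number $y=P(\zeta)$ does not display the sign of $y$. To stay within integer arithmetic we use a trace. For $k\in(\mathbb Z/2M)^\times$ let $\tau_k$ be the automorphism $\zeta\mapsto\zeta^k$ of $\mathbb Q(\zeta)$; these form the Galois group over $\mathbb Q$. The sum of the conjugates of an element of $\mathbb Z[\zeta]$ is an integer, but it mixes $y$ with its conjugates. We therefore first multiply $y$ by a high power of the positive number $2+\zeta+\zeta^{-1}$, which is at least as large as all its conjugates, so that the terms containing $y$ itself dominate. For example, if $M=4$ and $y=p+q\sqrt2$ with $p,q\in\mathbb Z$, the trace in question is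
\[
2(p+q\sqrt2)(2+\sqrt2)^E+2(p-q\sqrt2)(2-\sqrt2)^E,
\]
and for large $E$ it has the sign of $y$.

\begin{lemma}\label{lem:sign}
Given $M$ in unary and $P\in\mathbb Z[X]$ such that $y=P(\zeta)$ is real, one can decide in logspace whether $y$ is positive, zero or negative.
\end{lemma}

\begin{proof}
Let $Q$ be the size of $P$. As in the previous proof, the absolute values of the coefficients of $P$ sum to at most $2^Q$. Put $E=M^3(Q+1)$, let $\lambda_k=2+\zeta^k+\zeta^{-k}=2+2\cos(k\pi/M)\ge0$, and let
\[
\mathcal T=\sum_{k\in(\mathbb Z/2M)^\times}\tau_k(y)\,\lambda_k^E .
\]

\emph{The signs of $y$ and $\mathcal T$ agree.} If $y=0$, then $\mathcal T=0$. Let $y\neq0$. Complex conjugation is $\tau_{-1}$; it fixes $y$ and commutes with every $\tau_k$, so all $\tau_k(y)$ are real. We have $|\tau_k(y)|=|P(\zeta^k)|\le2^Q$. The product $\prod_k\tau_k(y)$ is the norm of a nonzero algebraic integer, hence a nonzero integer, and it has fewer than $2M$ factors. Therefore $|y|\ge2^{-2MQ}$.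

The classes $k=1$ and $k=-1$ are distinct and together contribute $2y\lambda_1^E$, where $\lambda_1>0$ since $M\geq2$. If $M=2$ there are no other terms. Since $M$ is even, the remaining case is $M\ge4$. Any other $k$ is odd and congruent up to sign to an element of $[3,M]$, so $\cos(k\pi/M)\le\cos(3\pi/M)$. Using $\sin\theta\ge2\theta/\pi$ on $[0,\pi/2]$ we obtain
\[
\lambda_1-\lambda_k\ge2\cos\frac{\pi}{M}-2\cos\frac{3\pi}{M}=4\sin\frac{2\pi}{M}\sin\frac{\pi}{M}\ge4\cdot\frac4M\cdot\frac2M=\frac{32}{M^2}.
\]
As $\lambda_1\le4$, this gives $\lambda_k/\lambda_1\le1-8/M^2$ and $(\lambda_k/\lambda_1)^E\le e^{-8E/M^2}$. The remaining terms thus sum to at most $2M\,2^Q\lambda_1^E\,e^{-8E/M^2}$ in absolute value. This is less than $2\cdot2^{-2MQ}\lambda_1^E\le2|y|\lambda_1^E$, because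
\[
8E/M^2=8MQ+8M>(2M+1)Q\ln2+\ln M .
\]
So $\mathcal T$ has the sign of $2y\lambda_1^E$.

\emph{Computing $\mathcal T$.} We have $\lambda_k=(1+\zeta^k)^2\zeta^{-k}$. By Lemma~\ref{lem:product} we can compute the polynomial $P(X)(1+X)^{2E}=\sum_jp_jX^j$, as $E$ is polynomially bounded. Then $\tau_k(y)\lambda_k^E=\sum_jp_j\zeta^{k(j-E)}$, and
\[
\mathcal T=\sum_jp_j\,c_{2M}(j-E),\qquad c_q(j)=\sum_{k\in(\mathbb Z/q)^\times}e^{2\pi ijk/q}=\sum_{d\mid\gcd(q,j)}\mu(q/d)\,d .
\]
Here $c_q(j)$ is Ramanujan's sum, $\mu$ is the M\"obius function, and the last identity is \cite[Thm.~271]{HW}. The integers $c_{2M}(j-E)$ are computable in logspace by trial division, since $M$, $E$ and $j$ are polynomially bounded. By Lemma~\ref{lem:product} the integer $\mathcal T$ is computable in logspace, and its sign can be read off.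
\end{proof}

In particular, two presented real numbers can be compared by taking the sign of their difference, and two presented vectors can be tested for equality coordinate by coordinate.

\section{The algorithm}\label{sec:algo}

Fix $r$. The input consists of $m$, the order on $S$ and the word $w=s_1\cdots s_n$. The roots $\gamma_i,\beta_i$, the index set $I$ and the codes refer to $w$.

\begin{lemma}\label{lem:sub}
The following tasks can be carried out in logspace.
\begin{enumerate}
\item[(A)] Given $i$, present the coordinates of $\beta_i$ and decide whether $\beta_i\in N(w)$ and whether $i\in I$. The same can be done for any word $w'$ produced by a logspace computation, and roots arising from $w$ and from $w'$ can be tested for equality.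
\item[(B)] Decide whether a given sequence of at most $r$ pairs $(i_j,\sigma_j)$ is a code. Given a code $\kappa$ and $i\in I$, decide whether $\beta_i\in D(\kappa)$.
\item[(C)] Given a code $\kappa$, decide whether $h_D>0$ on $D=D(\kappa)$. If so, output a word $u(\kappa)$ that represents $t_{\beta^{(k)}}\cdots t_{\beta^{(1)}}$, where $D=\{\beta^{(1)}\prec\dots\prec\beta^{(k)}\}$. If $\kappa$ is valid and codes $x$, the test succeeds and $u(\kappa)$ represents $x$.
\item[(D)] Given a valid code $\kappa$, coding $x$, and $a\in S$, decide whether $x\alpha_a\in N(w)$, and if so output the index $i\in I$ with $\beta_i=x\alpha_a$.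
\end{enumerate}
\end{lemma}

\begin{proof}
Each task is a composition of boundedly many applications of Lemmas~\ref{lem:product} and~\ref{lem:sign}, of earlier tasks, and of counting.

(A) The coordinate vector of $\gamma_i$ is a column of the product of the $r\times r$ matrices of $s_1,\dots,s_{i-1}$, so Lemma~\ref{lem:product} presents it. The sign of $\operatorname{ht}(\gamma_i)$ tells whether $\beta_i=\gamma_i$ or $\beta_i=-\gamma_i$. Running over $j=1,\dots,n$ and testing $\beta_j=\beta_i$, we find the parity of the number of such $j$, which decides $\beta_i\in N(w)$ by Lemma~\ref{lem:parity}, and we see whether some such $j$ is smaller than $i$. The statements about $w'$ follow by composition.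

(B) Check with (A) that $i_1<\dots<i_k$ lie in $I$. The entries of $G$ are sums of $r$ products of presented numbers. Since $k\le r$, the determinant $\det G$, the entries of $\operatorname{adj}(G)$, the coordinates of $\hat z_\kappa$ and the number $\hat z_\kappa\cdot\beta_i$ are obtained from them by a bounded number of ring operations. The vectors $v_j$ are linearly independent if and only if $\det G\neq0$. Lemma~\ref{lem:sign} decides this and the sign of $\hat z_\kappa\cdot\beta_i$.

(C) For $\beta\in D$ the number $h_D(\beta)$ is the sum of $-\operatorname{ht}(\beta)$ and at most $n$ terms $2B(\gamma,\beta)=\sum_{a,b}\gamma_a\beta_b\,2B(\alpha_a,\alpha_b)$, where $\gamma_a,\beta_b$ denote coordinates and $\gamma$ runs over the $\beta_i$, $i\in I$, that pass the test in (B). So $h_D(\beta)$ can be presented and its sign found. Suppose $h_D>0$ on $D$. Clearing the positive denominators, $\beta\prec\beta'$ holds if and only if $\beta_sh_D(\beta')-\beta'_sh_D(\beta)<0$ for the first coordinate $s$ where this difference is nonzero. Count $k=|D|$. For $j=k,k-1,\dots,1$ find the index $i\in I$ such that $\beta_i\in D$ has exactly $j-1$ predecessors in $D$, and write the word $s_1\cdots s_{i-1}\,s_i\,s_{i-1}\cdots s_1$.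 By (F2) it represents $t_{\gamma_i}=t_{\beta_i}$. The resulting word $u(\kappa)$ has length at most $2n^2$. The last claim is Lemma~\ref{lem:decode}.

(D) Multiply the matrices of the generators along $u(\kappa)$ to present $x\alpha_a$, and compare it with $\beta_i$ for every $i\in I$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:uniform}]
The transducer performs the greedy walk and stores a code in place of the current prefix. Codes are enumerated in a fixed order.
\begin{enumerate}
\item If $I=\emptyset$, that is, $N(w)=\emptyset$, output the empty word and halt.
\item Let $\kappa$ be the first code with $D(\kappa)=\emptyset$.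
\item While $D(\kappa)\ne N(w)$, do the following. Let $x$ be the element coded by $\kappa$. With (D), find the smallest letter $a$ with $x\alpha_a\in N(w)$ and the index $i_0\in I$ with $\beta_{i_0}=x\alpha_a$. Write $a$ on the output tape. Find the first code $\kappa'$ with $D(\kappa')=D(\kappa)\cup\{\beta_{i_0}\}$, by testing for every $i\in I$ that $\beta_i\in D(\kappa')$ holds if and only if $\beta_i\in D(\kappa)$ or $i=i_0$. Replace $\kappa$ by $\kappa'$.
\end{enumerate}

\emph{Correctness.} If $N(w)=\emptyset$, then $w=1$ by (F3). Otherwise we claim that at the start of each iteration $\kappa$ is valid and codes the current prefix $x\le w$ of the greedy walk, whose output so far is on the tape. In step~2 the code exists by Lemma~\ref{lem:codes} applied to $x=1$, and it codes $1$ because $N(1)=\emptyset$. In step~3 the condition $D(\kappa)\neq N(w)$ means $x\ne w$, by (F4). By Lemma~\ref{lem:step} the letters accepted by (D) are exactly those with $x<xa\le w$, so $a$ exists and is the letter chosen by the greedy walk. The same lemma gives $D(\kappa)\cup\{\beta_{i_0}\}=N(xa)$. A code $\kappa'$ with $D(\kappa')=N(xa)$ exists by Lemma~\ref{lem:codes}, and every such code is valid and codes $xa$. After $\ell(w)\le n$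 iterations $x=w$, and the output is the shortlex normal form by Section~\ref{subsec:greedy}.

\emph{Space.} The main program stores two codes, a letter and boundedly many counters, and it calls the logspace functions of Lemma~\ref{lem:sub} on the input together with these data. Nothing else is carried from one iteration to the next. The total space is $O(\log n_0)$. This proves Theorem~\ref{thm:uniform}, and Theorem~\ref{thm:main} is the case of constant $m$ and constant order.
\end{proof}

\begin{remark}\label{rem:hyp}
No property of the entries $m(a,b)$, such as parity, enters the proof. The unary notation is used only to bound $M$ polynomially. That the rank is fixed is used for the bound on $M$, for the size of the matrices in Lemma~\ref{lem:product}, for the determinants in (B), and for the length of codes. The last use cannot be avoided by a better choice of names: if all off-diagonal entries are $2$ and $w$ is the product of all generators, then $\ell(w)=r$ and $[1,w]=W$ has $2^r$ elements.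
\end{remark}

\section{Computing in weak order}\label{sec:weak}

The algorithm met only codes that were valid by construction. To search through $[1,w]$ we must recognize valid codes among all codes, and decoding provides the test.

\begin{lemma}\label{lem:valid}
A code $\kappa$ is valid if and only if $h_{D(\kappa)}>0$ on $D(\kappa)$ and $N(u(\kappa))=D(\kappa)$. This can be decided in logspace.
\end{lemma}

\begin{proof}
If $\kappa$ is valid and codes $x$, both conditions hold by Lemma~\ref{lem:sub}(C). If they hold, then $D(\kappa)$ is the inversion set of $u(\kappa)$, so $\kappa$ is valid by definition. The first condition is decided by (C). For the second, apply (A) to the word $u(\kappa)$: check that each root of $u(\kappa)$ that lies in $N(u(\kappa))$ equals some $\beta_i\in D(\kappa)$, and conversely.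
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weak}]
(i) If $w=1$, output only the empty word. Otherwise run through all codes. For each valid $\kappa$ such that no earlier code $\kappa'$ has $D(\kappa')=D(\kappa)$, output the shortlex normal form of $u(\kappa)$, computed by Theorem~\ref{thm:uniform}. Every valid code codes an element of $[1,w]$, every element has a valid code by Lemma~\ref{lem:codes}, and two valid codes code the same element exactly when their sets $D$ agree. So each element occurs once.

(ii) The weak order is a complete meet-semilattice \cite[Thm.~3.2.1]{BB}: every nonempty subset of $W$ has a meet. So $w\wedge v$ exists. By (F4) the common lower bounds of $w$ and $v$ form the set $\{x\in[1,w]:N(x)\subseteq N(v)\}$. Each of them is $\le w\wedge v$, and $x<y$ implies $\ell(x)<\ell(y)$, so $w\wedge v$ is the unique element of maximal length in this set.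

If $w,v\le z$, the set $U$ of common upper bounds of $w$ and $v$ is nonempty. Its meet lies above $w$ and $v$, since both are lower bounds of $U$, and below every element of $U$. So it is the join $w\vee v$, and $w\vee v\le z$. It is the unique element of minimal length in $\{x\in[1,z]:N(w)\cup N(v)\subseteq N(x)\}$.

If $w=1$ in the first case, or $z=1$ in the second, the result is $1$. Otherwise run through the valid codes $\kappa$ for $w$, respectively for $z$. The inclusions are tested with (A) and (B), and the length of the coded element is $|D(\kappa)|$. Keeping the best code found so far yields a code $\kappa$ for the required element, and Theorem~\ref{thm:uniform} is applied to $u(\kappa)$.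

(iii) Run the algorithm of Section~\ref{sec:algo} with ``smallest letter'' replaced by ``$<_x$-least letter''. The order $<_x$ is computed from the word $u(\kappa)$, which represents $x$ and has polynomial length. This word is not the one on the output tape, which is why $<_x$ must depend on the element $x$ alone.
\end{proof}

\section{The number of prefixes}\label{sec:size}

Counting codes for a geodesic word gives $|[1,w]|=O(\ell^{\,r})$. The correct exponent is smaller by one and comes from counting sign patterns directly.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:size}]
Each $\beta\in N(w)$ defines the linear hyperplane $\{f\in V^*:f(\beta)=0\}$. The \emph{regions} of a finite set of hyperplanes are the connected components of the complement of their union, and each defining form has constant sign on a region. By Lemma~\ref{lem:rho}, for $x\in[1,w]$ the point $x\rho$ lies on none of our $\ell$ hyperplanes, and its signs determine $N(x)\cap N(w)=N(x)$, hence $x$. So different prefixes give points in different regions, and $|[1,w]|\le g(\ell,r)$, where $g(\ell,r)$ is the maximal number of regions of at most $\ell$ linear hyperplanes in $\mathbb R^r$.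

We have $g(1,r)=2$ and $g(\ell,1)=2$. Let $\ell,r\ge2$, and add a new hyperplane $H$ to a set of at most $\ell-1$ hyperplanes. A region $C$ is convex and open. It is unchanged if it misses $H$, and otherwise it splits into two, and $C\cap H$ is a region of the at most $\ell-1$ hyperplanes induced in $H\cong\mathbb R^{r-1}$. Hence $g(\ell,r)\le g(\ell-1,r)+g(\ell-1,r-1)$. The function $2\sum_{i<r}\binom{\ell-1}{i}$ equals $2$ for $\ell=1$ and for $r=1$, and it satisfies this recursion with equality by Pascal's rule $\binom{\ell-2}{i}+\binom{\ell-2}{i-1}=\binom{\ell-1}{i}$. Induction on $\ell$ gives the bound.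
\end{proof}

In rank two the bound is $2\ell$. It is attained by $w=aba$ in $S_3$, whose prefixes are all six elements. In the infinite dihedral group, the affine Weyl group of type $\tilde A_1$, we found $\ell+1$ prefixes, so the exponent $1$ is attained. In higher rank we look for many prefixes among translations.

\begin{proof}[Proof that the exponent is sharp]
We recall the setting from \cite[Ch.~4]{Hum}. Let $\Phi_0$ be an irreducible crystallographic root system of rank $d=r-1$ in a Euclidean space with inner product $(\cdot,\cdot)$, with positive roots $\Phi_0^+$ and simple roots $\epsilon_1,\dots,\epsilon_d$. The affine Weyl group $W$ is generated by the reflections in the hyperplanes $H_{\alpha,k}=\{v:(\alpha,v)=k\}$, $\alpha\in\Phi_0^+$, $k\in\mathbb Z$. It acts simply transitively on the \emph{alcoves}, the connected components of the complement of these hyperplanes. One alcove is $A_0=\{v:0<(\alpha,v)<1\text{ for all }\alpha\in\Phi_0^+\}$, and $W$ is a Coxeter group of rank $r$ with respect to the reflections $s$ in the walls $H_s$ of $A_0$. It contains the translation $T_\nu$ by every vector $\nu$ in the coroot lattice $Q^\vee$, the lattice spanned by the vectors $2\alpha/(\alpha,\alpha)$. If $b_1\cdots b_k$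 is a geodesic for $x$, the set $\mathcal H(x)$ of hyperplanes that separate $A_0$ from $xA_0$ consists of the $k$ hyperplanes $b_1\cdots b_{j-1}H_{b_j}$, $1\le j\le k$.

The reflection in $b_1\cdots b_{j-1}H_{b_j}$ is $b_1\cdots b_{j-1}b_jb_{j-1}\cdots b_1=t_\beta$ with $\beta=b_1\cdots b_{j-1}\alpha_{b_j}$. By (F3), the reflections in the hyperplanes of $\mathcal H(x)$ are the $t_\beta$ with $\beta\in N(x)$. A reflection determines its hyperplane, and by (F1) and (F2) $t_\beta$ determines the positive root $\beta$. So (F4) reads
\[
x\le w\iff\mathcal H(x)\subseteq\mathcal H(w),\qquad \ell(x)=|\mathcal H(x)| .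
\]
Let $\nu\in Q^\vee$ be dominant, that is, $(\alpha,\nu)\ge0$ for all $\alpha\in\Phi_0^+$; these numbers are integers. On $A_0+\nu$ the function $(\alpha,\cdot)$ takes values strictly between $(\alpha,\nu)$ and $(\alpha,\nu)+1$. Therefore
\[
\mathcal H(T_\nu)=\{H_{\alpha,k}:\alpha\in\Phi_0^+,\ 1\le k\le(\alpha,\nu)\}.
\]
Let $\varpi_1^\vee,\dots,\varpi_d^\vee$ be the fundamental coweights, defined by $(\epsilon_i,\varpi_j^\vee)=\delta_{ij}$. They are rational combinations of the simple coroots, because the Cartan matrix is an invertible integer matrix, so there is an integer $p\ge1$ with $p\varpi_i^\vee\in Q^\vee$ for all $i$. For an integer $q\ge1$ let $\lambda=qp\sum_i\varpi_i^\vee$, and consider the $(q+1)^d$ vectors $\nu=p\sum_ic_i\varpi_i^\vee$ with integers $0\le c_i\le q$. Both $\nu$ and $\lambda-\nu$ are dominant, since positive roots are nonnegative combinations of the $\epsilon_i$. Hence $0\le(\alpha,\nu)\le(\alpha,\lambda)$ for all $\alpha\in\Phi_0^+$, and $T_\nu\le T_\lambda$. On the other hand $\ell(T_\lambda)=\sum_{\alpha\in\Phi_0^+}(\alpha,\lambda)=cq$, where $c=p\sum_{\alpha\in\Phi_0^+}\sum_i(\alpha,\varpi_i^\vee)>0$ does not depend on $q$. Thus $|[1,T_\lambda]|\ge q^d=(\ell(T_\lambda)/c)^{r-1}$.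 Such a group exists for every $r\ge2$, for instance in type $\tilde A_{r-1}$.
\end{proof}

\section{Logarithmic space is necessary}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
If $W$ is finite, the machine keeps the element represented by the part of the input read so far in its finite control and prints the normal form at the end.

Let $W$ be infinite. By the Burnside--Schur theorem, a finitely generated torsion group of matrices over a field of characteristic $0$ is finite. Since $W$ acts faithfully on $V$ by (F1), it has an element of infinite order. Let $u$ be a word for it, $L=|u|\ge1$, and let $\bar u$ be the reversed word, which represents the inverse. A machine that computes normal forms must distinguish $u^k\bar u^k=1$ from $u^{k'}\bar u^k\ne1$ for $k'\neq k$. We show that with space $o(\log n)$ it cannot count the copies of $u$. The input head moves in both directions, so we have to treat each passage through the periodic part of the input.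

Suppose that a transducer $\mathcal M$ computes shortlex normal forms in space $s(n)=o(\log n)$. An \emph{internal configuration} consists of the state, the content of the work tape and the position of the work head. Together with the scanned input symbol it determines the next step: the new internal configuration, the move of the input head, and the symbol written on the output tape, if any. The number of internal configurations that use space at most $s(n)$ is bounded by some $K(n)=2^{O(s(n)+1)}=n^{o(1)}$. Choose $k$ with $k>K:=K(2kL)$, put $k'=k+k!$ and $\Delta=k!\,L$, and consider the inputs
\[
\text{(short)}\quad u^k\bar u^k,\qquad\qquad\text{(long)}\quad u^{k'}\bar u^k .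
\]
Number the input cells so that the left endmarker is cell $0$. The \emph{block} is the interval $[1,kL]$ in the short input and $[1,k'L]=[1,kL+\Delta]$ in the long input. The long block is $L$-periodic, so
\begin{equation}\label{eq:shift}
\begin{array}{l}\text{if $p\in[1,kL]$ and $\sigma$ is a multiple of $L$ with $0\le\sigma\le\Delta$, then cell $p+\sigma$ lies in}\\ \text{the long block and has the same content as cell $p$ of the short block.}\end{array}
\end{equation}
Outside the blocks, cell $0$ corresponds to cell $0$, and a cell $p>kL$ of the short input corresponds to the cell $p+\Delta$ of the long input, which has the same content.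

On the short input $\mathcal M$ halts without writing anything, since $u^k\bar u^k=1$, and at most $K$ internal configurations occur in this run. Cut the run into steps made with the head outside the block and \emph{excursions}, the maximal time intervals with the head inside the block. An excursion is entered on the left, at cell $1$, or on the right, at cell $kL$; if the head starts at cell $1$, this counts as an entry on the left. A step outside the block is reproduced in the long input at the corresponding cell, and it leads to the corresponding outside cell or to the same end of the block. We show that each excursion is reproduced too: if the long block is entered at the same end with the same internal configuration, then the machine exits on the same side with the same internal configuration, or halts if the original excursion halts, and it uses only transitions that occur in the original excursion, so that it writes nothing. There are four cases.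

\emph{Entry on the left, exit on the left or halt.} The excursion reads only cells in $[1,kL]$. By \eqref{eq:shift} with $\sigma=0$ the same computation takes place in the long input.

\emph{Entry on the right, exit on the right or halt.} By \eqref{eq:shift} with $\sigma=\Delta$ the computation shifted by $\Delta$ takes place in the long input. It starts at cell $k'L$, and an exit leads to cell $k'L+1$.

\emph{Entry on the left, exit on the right.} For $0\le j\le k-1$ let $b_j=jL+1$, let $\theta_j$ be the last time in the excursion at which the head is on $b_j$, and let $q_j$ be the internal configuration at that time. The excursion ends with a move to cell $kL+1$. So after time $\theta_j$ the head stays to the right of $b_j$ and still has to pass $b_{j+1},\dots,b_{k-1}$, and $\theta_0<\theta_1<\dots<\theta_{k-1}$. Since $k>K$, there are $i<j$ with $q_i=q_j=:q$. Let $\pi$ be the part of the run from time $\theta_i$ to time $\theta_j$. It leads from cell $b_i$ to cell $b_j=b_i+(j-i)L$, starting and ending in the internal configuration $q$. The number $j-i<k$ divides $k!$; let $e=k!/(j-i)$. In the long input consider the following sequence: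
\begin{itemize}
\item the part of the excursion before time $\theta_i$, unshifted;
\item for $t=0,1,\dots,e$, a copy of $\pi$ shifted to the right by $t(j-i)L$;
\item the part of the excursion after time $\theta_j$, shifted to the right by $\Delta$.
\end{itemize}
All shifts are multiples of $L$ between $0$ and $e(j-i)L=\Delta$, so by \eqref{eq:shift} each piece is a legal computation inside the long block. The pieces fit together in the configuration $q$: the first ends at $b_i$, copy number $t$ ends at $b_j+t(j-i)L=b_i+(t+1)(j-i)L$, where copy number $t+1$ begins, and the last copy ends at $b_j+\Delta$. By determinism this is the run on the long input. It exits to cell $kL+1+\Delta=k'L+1$ with the original exit configuration.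

\emph{Entry on the right, exit on the left.} For $1\le j\le k$ let $b'_j=jL$, and let $\theta'_j$ be the last time in the excursion at which the head is on $b'_j$. The excursion ends with a move to cell $0$, so $\theta'_k<\dots<\theta'_1$. For some $i<j$ the internal configurations at the times $\theta'_j$ and $\theta'_i$ are equal, and the part $\pi'$ of the run between these times leads from $b'_j$ to $b'_i$. With $e=k!/(j-i)$, the run on the long input consists of the part before $\theta'_j$ shifted by $\Delta$, then copies of $\pi'$ shifted by $\Delta-t(j-i)L$ for $t=0,1,\dots,e$, and then the part after $\theta'_i$, unshifted. Again \eqref{eq:shift} applies to all shifts. Copy number $t$ ends at $b'_i+\Delta-t(j-i)L=b'_j+\Delta-(t+1)(j-i)L$, where the next copy begins, and the last copy ends at $b'_i$. The run exits to cell $0$ with the original exit configuration.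

Both runs start in the same internal configuration, with the head in corresponding outside cells or both at cell $1$. By induction over the pieces of the short run, $\mathcal M$ halts on the long input without output. But $u^{k'}\bar u^k$ represents $u^{k!}\ne1$, whose normal form is not empty. This contradiction completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BB}
Bj\"orner and Brenti, \emph{Combinatorics of Coxeter Groups}.

\bibitem{CDL}
Chiu, Davida and Litow, \emph{Division in logspace-uniform NC$^1$}, RAIRO Theor. Inform. Appl. 35 (2001).

\bibitem{DKL}
Volker Diekert, Jonathan Kausch and Markus Lohrey, \emph{Logspace Computations in Coxeter Groups and Graph Groups}, arXiv:1201.3174 (2012).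

\bibitem{HW}
Hardy and Wright, Theorem 271.

\bibitem{HAB}
Hesse, Allender and Barrington, J. Comput. System Sci. 65 (2002).

\bibitem{Hum}
Humphreys, \emph{Reflection Groups and Coxeter Groups}.

\end{thebibliography}
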